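\title{Shortlex normal forms in Coxeter groups in logarithmic space}

\begin{abstract}
We prove that, for every fixed Coxeter group and every fixed linear order on its generators, the shortlex normal form of an input word can be computed in logarithmic space. This removes the hypothesis of being right-angled from a theorem of Diekert, Kausch and Lohrey. The normal form of $w$ is built letter by letter, and the point is to remember the current prefix. Such a prefix is determined by a region of an arrangement of at most $|w|$ hyperplanes in a space of fixed dimension $d$, the rank of the group. A region can be named by $d$ indices and $d$ signs, that is, by $O(\log |w|)$ bits, and the prefix can be recovered from its name by sorting. The same method computes the graph of all geodesics from $1$ to $w$. This graph has $O(\ell(w)^{d-1})$ vertices, and the exponent is optimal for every $d\ge 2$.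
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{Coxeter group} $G=C(\Sigma,m)$ is given by a finite set $\Sigma$ of generators and a presentation
\[
G=\langle \Sigma \mid a^2=1\ (a\in\Sigma),\ (ab)^{m(a,b)}=1\ (a,b\in\Sigma,\ a\ne b,\ m(a,b)<\infty)\rangle ,
\]
where $m(a,b)=m(b,a)\in\{2,3,4,\dots\}\cup\{\infty\}$. Its \emph{rank} is $d=|\Sigma|$, and we assume $d\ge1$. The group is \emph{right-angled} if $m(a,b)\in\{2,\infty\}$ for all $a\neq b$. A \emph{graph group} is a group $\langle\Sigma\mid ab=ba\ ((a,b)\in I)\rangle$ for an irreflexive symmetric relation $I$ on $\Sigma$.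

Since the generators of a Coxeter group are involutions, every element is represented by a word in $\Sigma^*$, and reversing a word inverts the element. We use the same letter for a word $w$ and for the element it represents; $|w|$ is the length of the word, and $\ell(w)$ is the least length of a word representing the same element. A word with $|w|=\ell(w)$ is \emph{geodesic}. Fix a linear order on $\Sigma$. The \emph{shortlex normal form} of $w$ is the lexicographically smallest geodesic word representing the same element as $w$. It is a canonical name for the element, so an algorithm that computes it also decides whether two words are equal in $G$ and computes $\ell$.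

A function on words is \emph{computable in logspace} if it is computed by a deterministic Turing machine with a read-only input tape, a write-only output tape, and a work tape on which it uses $O(\log(n+2))$ cells on inputs of length $n$. Such a machine, a \emph{logspace transducer}, can hold a bounded number of counters and pointers into the input. It cannot hold a word whose length is comparable to that of the input.

Diekert, Kausch and Lohrey \cite{DKL} proved that shortlex normal forms are computable in logspace in every fixed graph group and every fixed right-angled Coxeter group. The problem treated here comes from the same paper: can the hypothesis of being right-angled be removed? It can.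

\begin{theorem}\label{thm:main}
Let $G=C(\Sigma,m)$ be any fixed Coxeter group and fix a linear order on $\Sigma$. There is a logspace transducer which, on input $w\in\Sigma^*$, outputs the shortlex normal form of $w$.
\end{theorem}

If $G$ is finite, the theorem is immediate: read $w$, keep track of the current element, and look up its normal form in a table. In an infinite group there is a visible difference between the right-angled case and the general one. The relation $(ab)^2=1$ says $ab=ba$ and only reorders letters. The relation $(ab)^3=1$ says $aba=bab$ and changes them: for $a<b$, the input $bab$ contains one $a$, while its normal form $aba$ contains two. In general, then, the normal form is not obtained by selecting and rearranging positions of the input.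

What remains available is the greedy algorithm. Write $u\le w$ if
\[
\ell(w)=\ell(u)+\ell(u^{-1}w).
\]
This says that some geodesic word for $w$ has a prefix representing $u$: if the equation holds, concatenate geodesic words for $u$ and $u^{-1}w$; conversely, if $yz$ is a geodesic word for $w$ and $y$ represents $u$, then $\ell(w)\le \ell(u)+\ell(u^{-1}w)\le|y|+|z|=\ell(w)$. The relation $\le$ is the \emph{weak order}. If the part of the normal form written so far represents $u$, the next letter is the smallest $a$ with $\ell(ua)>\ell(u)$ and $ua\le w$. The difficulty is memory. The machine cannot read back its output and has no room to store a word for $u$. Recomputing $u$ from scratch leads to a recursion as deep as the output is long.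

A count suggests that this difficulty can be overcome. Take generators $a,b,a',b'$ with $m(a,b)=m(a',b')=\infty$ and all other $m$ equal to $2$, so that $G$ is a direct product of two infinite dihedral groups, and let $w=(ab)^k(a'b')^k$. The geodesic words for $w$ are the $\binom{4k}{2k}$ shuffles of $(ab)^k$ with $(a'b')^k$, but their prefixes represent only $(2k+1)^2$ group elements. As a word, the current prefix carries a linear number of bits; as an element, it carries only $O(\log k)$ bits. Our second theorem says that this is typical. Let $[1,w]=\{u\in G: u\le w\}$, and let $\Gamma(w)$ be the labeled directed graph with vertex set $[1,w]$ and an edge $u\xrightarrow{a}ua$ whenever $u,ua\in[1,w]$ and $\ell(ua)=\ell(u)+1$. The paths from $1$ to $w$ in $\Gamma(w)$ spell exactly the geodesic words for $w$: such a path has $\ell(w)$ edges because each edge raises the length by one, and all prefixes of a geodesic word for $w$ lie in $[1,w]$.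

\begin{theorem}\label{thm:interval}
Let $G=C(\Sigma,m)$ be a fixed Coxeter group of rank $d=|\Sigma|\ge1$.
\begin{enumerate}
\item[(1)] On input $w\in\Sigma^*$, the graph $\Gamma(w)$, with a code (a string of $O(\log(|w|+2))$ bits, defined in Section~\ref{sec:codes}) and a word representing each vertex, is computable in logspace.
\item[(2)] If $\ell=\ell(w)\ge1$, then $|[1,w]|\le 2\sum_{i=0}^{d-1}\binom{\ell-1}{i}=O(\ell^{d-1})$.
\item[(3)] The exponent $d-1$ is optimal for every $d\ge2$: for every irreducible affine Coxeter group of rank $d$ there are $C>0$ and elements $w_k$ with $\ell(w_k)\to\infty$ and $|[1,w_k]|\ge C\,\ell(w_k)^{d-1}$.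
\end{enumerate}
\end{theorem}

A polynomial bound on $|[1,w]|$ shows that short names for prefixes exist. An algorithm needs names that it can find and decode, and these come from the geometric representation of $G$ on a real vector space of dimension $d$ (Section~\ref{sec:roots}). There each $u\le w$ is determined by the side on which a point attached to $u$ lies with respect to each of $\ell(w)$ hyperplanes, and these hyperplanes can be read off the input word. Section~\ref{sec:example} carries out the whole method by hand in rank two. The general proof has three parts: exact arithmetic with roots in logspace (Section~\ref{sec:arith}), the recovery of an element from the set of hyperplanes it has crossed (Section~\ref{sec:decode}), and the naming of such sets by $O(\log|w|)$ bits (Section~\ref{sec:codes}). Section~\ref{sec:main} assembles them into a proof of Theorem~\ref{thm:main}. Section~\ref{sec:interval} proves Theorem~\ref{thm:interval} and derives further logspace computations, among them meets in the weak order.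

\section{Roots, inversions and walls}\label{sec:roots}

Let $V$ be the real vector space with basis $\{\alpha_a: a\in\Sigma\}$, the \emph{simple roots}, and let $B$ be the symmetric bilinear form with $B(\alpha_a,\alpha_a)=1$ and $B(\alpha_a,\alpha_b)=-\cos(\pi/m(a,b))$ for $a\ne b$, read as $-1$ when $m(a,b)=\infty$. The rule $a\cdot v=v-2B(v,\alpha_a)\alpha_a$ defines an action of $G$ on $V$ that preserves $B$. The elements of $\Phi=\{u\alpha_a: u\in G,\ a\in\Sigma\}$ are the \emph{roots}. A root $\beta$ is \emph{positive} ($\beta>0$, $\beta\in\Phi^+$) if all its coordinates in the basis of simple roots are $\ge0$, and \emph{negative} ($\beta<0$) if all are $\le 0$. The \emph{inversion set} of $u\in G$ is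
\[
\mathrm{Inv}(u)=\{\beta\in\Phi^+: u^{-1}\beta<0\}.
\]
We use the following textbook facts \cite[\S\S5.3--5.7]{Hum}.
\begin{enumerate}
\item[(R1)] The action of $G$ on $V$ is faithful.
\item[(R2)] Every root is positive or negative.
\item[(R3)] The generator $a$ permutes $\Phi^+\setminus\{\alpha_a\}$ and sends $\alpha_a$ to $-\alpha_a$.
\item[(R4)] $\ell(u)=|\mathrm{Inv}(u)|$. Moreover $\ell(ua)=\ell(u)+1$ if $u\alpha_a>0$, and $\ell(ua)=\ell(u)-1$ if $u\alpha_a<0$.
\end{enumerate}
Every root satisfies $B(\beta,\beta)=1$, so proportional roots differ by a factor $\pm1$, and distinct positive roots are not proportional. For a root $\beta=u\alpha_a$, the element $uau^{-1}$ acts by $v\mapsto v-2B(v,\beta)\beta$. By (R1) it depends only on $\pm\beta$; we denote it by $r_\beta$ and call it the \emph{reflection} in $\beta$.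

Inversion sets translate the weak order into inclusion of finite sets.

\begin{lemma}\label{lem:inv}
Let $u,v,w\in G$ and $a\in\Sigma$.
\begin{enumerate}
\item[(a)] If $u\alpha_a>0$, then $\mathrm{Inv}(ua)=\mathrm{Inv}(u)\cup\{u\alpha_a\}$ and $u\alpha_a\notin\mathrm{Inv}(u)$.
\item[(b)] $\ell(u^{-1}v)=|\mathrm{Inv}(u)\,\triangle\,\mathrm{Inv}(v)|$, where $\triangle$ is the symmetric difference. In particular, $\mathrm{Inv}(u)=\mathrm{Inv}(v)$ if and only if $u=v$.
\item[(c)] $u\le w$ if and only if $\mathrm{Inv}(u)\subseteq\mathrm{Inv}(w)$.
\end{enumerate}
\end{lemma}

\begin{proof}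
(a) Let $\beta>0$. By (R3), the roots $u^{-1}\beta$ and $(ua)^{-1}\beta=au^{-1}\beta$ have the same sign unless $u^{-1}\beta=\pm\alpha_a$. Since $\beta$ and $u\alpha_a$ are positive, the exception is $\beta=u\alpha_a$, where $u^{-1}\beta=\alpha_a>0$ and $au^{-1}\beta=-\alpha_a<0$.

(b) For $\gamma\in\Phi^+$ let $\beta$ be the positive one of the roots $\pm u\gamma$. The map $\gamma\mapsto\beta$ is a bijection of $\Phi^+$. If $\beta=\epsilon u\gamma$ with $\epsilon=\pm1$, then $u^{-1}\beta=\epsilon\gamma$ and $v^{-1}\beta=\epsilon v^{-1}u\gamma$. So $v^{-1}u\gamma<0$ exactly when $u^{-1}\beta$ and $v^{-1}\beta$ have opposite signs. The bijection therefore maps $\mathrm{Inv}(u^{-1}v)$ onto $\mathrm{Inv}(u)\triangle\mathrm{Inv}(v)$, and (R4) applies.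

(c) Put $U=\mathrm{Inv}(u)$ and $W=\mathrm{Inv}(w)$. By (R4) and (b), $u\le w$ means $|W|=|U|+|U\triangle W|=2|U|+|W|-2|U\cap W|$, that is, $|U\cap W|=|U|$.
\end{proof}

For $u\le w$, call $a\in\Sigma$ \emph{admissible at $u$} if $\ell(ua)>\ell(u)$ and $ua\le w$; these are the labels of the edges of $\Gamma(w)$ leaving $u$. The next lemma reduces a step of the greedy algorithm to two sign tests per letter.

\begin{lemma}\label{lem:greedy}
Let $w\in G$ and $u\le w$.
\begin{enumerate}
\item[(a)] The letter $a$ is admissible at $u$ if and only if $u\alpha_a>0$ and $w^{-1}u\alpha_a<0$.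
\item[(b)] There is an admissible letter at $u$ if and only if $u\neq w$.
\item[(c)] Let $s_1\cdots s_k$ be the shortlex normal form of $w$ and $u_i=s_1\cdots s_i$. Then $u_i\le w$, and for $i<k$ the letter $s_{i+1}$ is the smallest admissible letter at $u_i$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By (R4), $\ell(ua)>\ell(u)$ means $u\alpha_a>0$. In this case $\mathrm{Inv}(ua)=\mathrm{Inv}(u)\cup\{u\alpha_a\}$ and $\mathrm{Inv}(u)\subseteq \mathrm{Inv}(w)$, so $ua\le w$ if and only if $u\alpha_a\in\mathrm{Inv}(w)$.

(b) If $a$ is admissible, then $\ell(u)<\ell(ua)\le\ell(w)$. If $u\ne w$, let $a$ be the first letter of a geodesic word $z$ for $u^{-1}w$, and let $y$ be a geodesic word for $u$. Then $yz$ is a geodesic word for $w$ with prefix $ya$, and a prefix of a geodesic word is geodesic. So $a$ is admissible.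

(c) The words $s_1\cdots s_i$ are geodesic prefixes of a geodesic word for $w$, so $u_i\le w$ and $s_{i+1}$ is admissible at $u_i$. If $a<s_{i+1}$ were admissible at $u_i$, then $s_1\cdots s_ia$ followed by a geodesic word for $(u_ia)^{-1}w$ would be a lexicographically smaller geodesic word for $w$.
\end{proof}

The set $\Phi^+$ may be infinite, so the algorithm needs a short list of candidates for the elements of $\mathrm{Inv}(w)$. The input word, geodesic or not, provides one.

\begin{lemma}\label{lem:gamma}
Let $w=w_1\cdots w_N$ be a word and $\gamma_j=w_1\cdots w_{j-1}\alpha_{w_j}$ for $1\le j\le N$. Then $\mathrm{Inv}(w)\subseteq\{\gamma_1,\dots,\gamma_N\}$, and $r_{\gamma_j}$ is represented by the word $w_1\cdots w_{j-1}w_jw_{j-1}\cdots w_1$.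
\end{lemma}

\begin{proof}
Let $\beta>0$ and $w^{-1}\beta=w_N\cdots w_1\beta<0$. There is a $j$ with $w_{j-1}\cdots w_1\beta>0$ and $w_jw_{j-1}\cdots w_1\beta<0$. By (R3), $w_{j-1}\cdots w_1\beta=\alpha_{w_j}$, that is, $\beta=\gamma_j$. The second claim is the definition of $r_{\gamma_j}$.
\end{proof}

We now pass to the dual space, where signs of roots become sides of hyperplanes. Let $G$ act on $V^*$ by $\langle g\xi,v\rangle=\langle\xi,g^{-1}v\rangle$, and let $\rho\in V^*$ be the point with $\langle\rho,\alpha_a\rangle=1$ for all $a$. The \emph{height} $\mathrm{ht}(v)=\langle\rho,v\rangle$ is the sum of the coordinates of $v$; by (R2) it is positive on positive roots and negative on negative roots. The \emph{wall} of a root $\beta$ is the hyperplane $\beta^\perp=\{\xi\in V^*:\langle\xi,\beta\rangle=0\}$. Since $\langle u\rho,\beta\rangle=\mathrm{ht}(u^{-1}\beta)$, the point $u\rho$ lies on no wall, and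
\begin{equation}\label{eq:wall}
\mathrm{Inv}(u)=\{\beta\in\Phi^+:\langle u\rho,\beta\rangle<0\}.
\end{equation}
Thus $\mathrm{Inv}(u)$ lists the walls that separate $\rho$ from $u\rho$. Later we shall need the point $u\rho$ at a moment when we know $\mathrm{Inv}(u)$ but no word for $u$. The following formula supplies it.

\begin{lemma}\label{lem:height}
For $u\in G$ and $v\in V$,
\[
\langle u\rho,v\rangle=\mathrm{ht}(v)-\sum_{\beta\in\mathrm{Inv}(u)}2B(v,\beta).
\]
\end{lemma}

\begin{proof}
We use induction on $\ell(u)$; the case $u=1$ is the definition of the height. Let $\ell(ua)>\ell(u)$. We have $\langle a\rho,v\rangle=\mathrm{ht}(av)=\mathrm{ht}(v)-2B(v,\alpha_a)$ for all $v$, hence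
\[
\langle ua\rho,v\rangle=\langle a\rho,u^{-1}v\rangle=\mathrm{ht}(u^{-1}v)-2B(u^{-1}v,\alpha_a)=\langle u\rho,v\rangle-2B(v,u\alpha_a).
\]
By Lemma~\ref{lem:inv}(a), $u\alpha_a$ is the root that is added to $\mathrm{Inv}(u)$ to form $\mathrm{Inv}(ua)$.
\end{proof}

\section{The method in rank two}\label{sec:example}

Throughout this section $\Sigma=\{a,b\}$ with $a<b$, and a point $\xi\in V^*$ is written as the pair $(\langle\xi,\alpha_a\rangle,\langle\xi,\alpha_b\rangle)$.

\subsection*{The group of order six}
Let $m(a,b)=3$, the smallest case that is not right-angled. Then $2B(\alpha_a,\alpha_b)=-1$, so $a\alpha_b=b\alpha_a=\alpha_a+\alpha_b$, and $\Phi^+=\{\alpha_a,\alpha_b,\alpha_a+\alpha_b\}$. Take the input $w=bab$. Its roots are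
\[
\gamma_1=\alpha_b,\qquad \gamma_2=b\alpha_a=\alpha_a+\alpha_b,\qquad \gamma_3=ba\alpha_b=b(\alpha_a+\alpha_b)=\alpha_a .
\]
All three are positive, so $\mathrm{Inv}(w)=\Phi^+$ by Lemma~\ref{lem:inv}(a), and $[1,w]=G$ by Lemma~\ref{lem:inv}(c).

\emph{Naming.} The three walls cut the plane $V^*$ into six open cones, one for each $u\in G$ (Figure~\ref{fig:s3}). We want to name a cone by naming a point in it. The only point singled out by the walls is the origin, which lies in no cone. So we push each wall inward and replace the conditions $\pm\langle\xi,\gamma_j\rangle>0$ that define the cone of $u$ by $\pm\langle\xi,\gamma_j\rangle\ge1$. The resulting closed region $P_u$ has a corner, the corner lies inside the cone, and it is the solution of two equations $\langle \xi,\gamma_i\rangle=\pm1$, $\langle\xi,\gamma_j\rangle=\pm1$. The two indices and two signs are the name.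
\[
\begin{array}{c|c|c|c}
u&\mathrm{Inv}(u)&\text{corner of }P_u&\text{name}\\ \hline
1&\emptyset&(1,1)&(3,1;+,+)\\
a&\{\alpha_a\}&(-1,2)&(3,2;-,+)\\
ab&\{\alpha_a,\alpha_a+\alpha_b\}&(-2,1)&(1,2;+,-)\\
b&\{\alpha_b\}&(2,-1)&(1,2;-,+)\\
ba&\{\alpha_b,\alpha_a+\alpha_b\}&(1,-2)&(3,2;+,-)\\
aba=bab&\Phi^+&(-1,-1)&(3,1;-,-)
\end{array}
\]
From a name one solves the two equations and tests the sign of each $\gamma_j$ at the solution; this returns $\mathrm{Inv}(u)$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.68]
\fill[gray!25] (1,1)--(4,1)--(4,4)--(1,4)--cycle;
\fill[gray!25] (-1,2)--(-1,4)--(-3,4)--cycle;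
\fill[gray!25] (-2,1)--(-4,1)--(-4,3)--cycle;
\fill[gray!25] (-1,-1)--(-4,-1)--(-4,-4)--(-1,-4)--cycle;
\fill[gray!25] (1,-2)--(1,-4)--(3,-4)--cycle;
\fill[gray!25] (2,-1)--(4,-1)--(4,-3)--cycle;
\draw[thick] (0,-4)--(0,4) node[above] {$\alpha_a^\perp$};
\draw[thick] (-4,0)--(4,0) node[right] {$\alpha_b^\perp$};
\draw[thick] (-4,4)--(4,-4) node[right] {$(\alpha_a+\alpha_b)^\perp$};
\foreach \p in {(1,1),(-1,2),(-2,1),(-1,-1),(1,-2),(2,-1)} \fill \p circle (2.5pt);
\draw[dashed,thick,->] (3,0.5)--(-0.93,-0.974);
\node at (2.5,2.5) {$P_1$}; \node at (-1.6,3.45) {$P_a$}; \node at (-3.4,1.55) {$P_{ab}$};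
\node at (-2.5,-2.5) {$P_{aba}$}; \node at (1.65,-3.5) {$P_{ba}$}; \node at (3.45,-1.6) {$P_b$};
\end{tikzpicture}
\caption{The dual plane for the Coxeter group $\langle a,b\mid a^2,b^2,(ab)^3\rangle$. The three walls cut out six cones, one for each group element $u$. The shaded region $P_u$ arises by pushing the walls of the cone inward; its corner (dot) is determined by two walls and two signs. The dashed segment runs from the cone of $1$ to the cone of $aba=bab$, misses the origin, and passes through the cones of $b$ and $ba$.}\label{fig:s3}
\end{figure}

\emph{Decoding.} It remains to turn an unordered set $S=\mathrm{Inv}(u)$ into a word for $u$. Walk along the segment $(1-t)\rho+t\,u\rho$, $0\le t\le 1$. It crosses exactly the walls of the roots in $S$, and it crosses $\beta^\perp$ when $t/(1-t)=\mathrm{ht}(\beta)/\kappa(\beta)$, where $\kappa(\beta)=-\langle u\rho,\beta\rangle$ is computed from $S$ by Lemma~\ref{lem:height}. For $S=\{\alpha_a,\alpha_a+\alpha_b\}$ we get $\kappa(\alpha_a)=-1+2+1=2$ and $\kappa(\alpha_a+\alpha_b)=-2+1+2=1$. The ratios are $1/2$ and $2$, so $\alpha_a^\perp$ is crossed first. Crossing the wall of $\beta$ multiplies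 the current element on the left by $r_\beta$, and indeed $r_{\alpha_a+\alpha_b}\,r_{\alpha_a}=bab\cdot a=aba\cdot a=ab$. The order matters: the product in the other order is $a\cdot aba=ba$.

For $S=\Phi^+$ the segment joins $(1,1)$ to $(-1,-1)$, passes through the origin, and crosses all three walls at once. The remedy is to start at $\rho_\tau=(\tau,\tau^2)$ with $0<\tau<1$. Here $\kappa(\alpha_a)=\kappa(\alpha_b)=1$ and $\kappa(\alpha_a+\alpha_b)=2$, so the ratios $\langle\rho_\tau,\beta\rangle/\kappa(\beta)$ are $\tau^2<(\tau+\tau^2)/2<\tau$ for $\alpha_b$, $\alpha_a+\alpha_b$, $\alpha_a$. This is the lexicographic order $(0,1)<(\frac12,\frac12)<(1,0)$ of the vectors $\beta/\kappa(\beta)$, and $r_{\alpha_a}r_{\alpha_a+\alpha_b}r_{\alpha_b}=a\cdot bab\cdot b=aba$.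

\emph{The run.} Since $\mathrm{Inv}(w)=\Phi^+$, a letter $s$ is admissible at $u$ exactly when $u\alpha_s>0$. Start with the name $(3,1;+,+)$ of $u=1$. Both letters are admissible; write $a$ and search for a name of the set $\{\alpha_a\}$, such as $(3,2;-,+)$. Decode it to $u=a$; only $b$ is admissible, with $u\alpha_b=\alpha_a+\alpha_b$; write $b$ and pass to $(1,2;+,-)$. Decode it to $u=ab$; only $a$ is admissible, with $u\alpha_a=a(\alpha_a+\alpha_b)=\alpha_b$; write $a$ and pass to $(3,1;-,-)$. Decode it to $u=aba$; no letter is admissible. The output is $aba$, and between steps only a name was stored.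

\subsection*{The infinite dihedral group}
Let $m(a,b)=\infty$, so that $a\alpha_b=\alpha_b+2\alpha_a$ and $b\alpha_a=\alpha_a+2\alpha_b$, and let $w=abab\cdots$ have $N$ letters. Then $\gamma_j=j\alpha_a+(j-1)\alpha_b$. Indeed, by induction and symmetry the $j$-th root of the word $baba\cdots$ is $j\alpha_b+(j-1)\alpha_a$, and $a$ maps it to $(j+1)\alpha_a+j\alpha_b=\gamma_{j+1}$. All $\gamma_j$ are positive, so the prefix $u_i$ of length $i$ has $\mathrm{Inv}(u_i)=\{\gamma_1,\dots,\gamma_i\}$. For $1\le i<N$ the name $(i,i+1;-,+)$ gives the point $\xi=(1-2i,\,2i+1)$, and $\langle\xi,\gamma_j\rangle=2(j-i)-1$ is negative exactly for $j\le i$. A prefix of length $i$ is thus named by $O(\log N)$ bits.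

Not every choice of indices and signs names an element. For $N\ge2$, the choice $(1,2;+,-)$ gives $\xi=(1,-3)$ and $\langle\xi,\gamma_j\rangle=3-2j$, hence the set $\{\gamma_2,\dots,\gamma_N\}$. This is not an inversion set, because a nonempty inversion set contains a simple root: if $u^{-1}\alpha_s>0$ for all $s\in\Sigma$, then $u^{-1}\beta>0$ for all $\beta>0$. The decoding procedure must therefore also recognize inversion sets.

\section{Computing with roots in logspace}\label{sec:arith}

We use four general facts about logspace.
\begin{enumerate}
\item[(L1)] \emph{Composition.} A composition of finitely many logspace computable functions is logspace computable. (A logspace transducer runs in polynomial time, so a position in its output has $O(\log n)$ bits. The next machine stores such a position and recomputes the symbol whenever it needs it.)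
\item[(L2)] \emph{Loops with a short state.} Let $f$ be logspace computable and, on input $(w,c)$ with $|c|=O(\log(|w|+2))$, return either ``stop'' or a word $y$ and a new state $c'$ obeying the same bound. A machine can keep $c$ on its work tape, run $f$, append $y$ to the output, replace $c$ by $c'$, and repeat until ``stop''. In particular, one can run through all strings of $O(\log(|w|+2))$ bits and list them, count them, or find the first one with a logspace decidable property.
\item[(L3)] \emph{Integers.} The sum of a list of binary integers and the product of two binary integers are logspace computable.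
\item[(L4)] \emph{Chinese remaindering.} Given $n$ in unary and the residues of an integer $X$ modulo all odd primes $p\le n$, where $0\le X<\prod p$, the binary representation of $X$ is logspace computable \cite{CDL}; the conversion is even in uniform $\mathrm{TC}^0$ \cite{HAB}.
\end{enumerate}

The coordinates of roots are real algebraic numbers, and we fix a ring that contains them. Let $L\ge2$ be a common multiple of all finite $m(a,b)$, let $\zeta=e^{\pi i/L}$ and $\theta=\zeta+\zeta^{-1}=2\cos(\pi/L)$, and put $\mathcal O=\mathbb Z[\theta]$. The number $\theta$ is an algebraic integer; if $D$ is its degree, then $1,\theta,\dots,\theta^{D-1}$ is a $\mathbb Z$-basis of $\mathcal O$. The numbers $p_k=\zeta^k+\zeta^{-k}=2\cos(k\pi/L)$ satisfy $p_0=2$, $p_1=\theta$ and $p_{k+1}=\theta p_k-p_{k-1}$, so they lie in $\mathcal O$. Taking $k=L/m(a,b)$ shows that $2B(\alpha_a,\alpha_b)\in\mathcal O$ for all $a,b$. Hence the generators act on $V$ by matrices over $\mathcal O$, and all roots have coordinates in $\mathcal O$. An element of $\mathcal O$ is stored as the tuple of its $D$ integer coordinates in binary. Equality in $\mathcal O$ is equality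 of tuples, addition is coordinatewise, and multiplication is bilinear with fixed integer structure constants. By (L1) and (L3), sums of lists and values of fixed polynomials over $\mathcal O$ are logspace computable.

Two operations are not covered by this: a product of $N$ matrices, whose partial products are too long to store, and the sign of an element of $\mathcal O$ as a real number.

\begin{lemma}\label{lem:products}
Let $\mathcal E$ be a fixed finite set of integer matrices of the same fixed size $s\times s$. The product of a given list of matrices from $\mathcal E$ is logspace computable. In particular, the matrix of a given word $z\in\Sigma^*$ on $V$ is logspace computable, and so is $E^j$ for a fixed integer matrix $E$ and $j$ given in unary.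
\end{lemma}

\begin{proof}
Let $K$ be a power of $2$ with $K\ge s|e|$ for every entry $e$ of a matrix in $\mathcal E$. An entry $X$ of a product of $n\ge1$ matrices satisfies $|X|\le K^n$, so $0\le X+K^n\le2K^n$. By Chebyshev's estimate there is $c_0>0$ with $\prod_{p\le x}p\ge e^{c_0x}$ for all $x\ge2$. Fix an integer $c_1\ge2$ with $e^{c_0c_1}>4K$. The product of the odd primes $p\le c_1n$ then exceeds $\frac12(4K)^n\ge2K^n$. For each such prime, found by trial division, multiply the matrices modulo $p$ from left to right and compute $K^n$ modulo $p$; this stores a bounded number of residues of $O(\log n)$ bits. By (L4) we obtain $X+K^n$ in binary, and we subtract $K^n$, which is a $1$ followed by a known number of zeros.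

For the matrix of a word, identify $\mathcal O^d$ with $\mathbb Z^{dD}$ through the basis $\theta^i\alpha_a$. Each generator acts by a fixed integer matrix, and the images of the vectors $\alpha_a$ under the product are the columns of the matrix of $z$ over $\mathcal O$.
\end{proof}

To find the sign of $g(\theta)$ we replace $\theta$ by a rational number close to it. A norm estimate tells how close, and the approximation must come from a single application of Lemma~\ref{lem:products}, since an iterative refinement would have to store long intermediate values. The ratio of the traces of two consecutive powers of an algebraic integer converges geometrically to its conjugate of largest absolute value, if there is only one such. For $\theta$ itself this can fail (for $L=4$ the conjugates are $\pm\sqrt2$), so we work with $\theta+2$.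

\begin{lemma}\label{lem:sign}
Given integers $g_0,\dots,g_{D-1}$ in binary, the sign ($+$, $-$ or $0$) of $g(\theta)=\sum_ig_i\theta^i$ is logspace computable.
\end{lemma}

\begin{proof}
We have $g(\theta)=0$ if and only if all $g_i$ vanish, and for $D=1$ the sign is that of $g_0$. So let $D\geq2$ and $g\ne0$, and let $b$ be the largest bit length of the $g_i$, so that $|g_i|\le H=2^b$.

\emph{Lower bound.} The conjugates of $\theta$ are $D$ distinct numbers of the form $2\cos(k\pi/L)$ with $\gcd(k,2L)=1$; they lie in $[-2,2]$, where $|g|\le D2^DH$. The product of the values of $g$ at the $D$ conjugates is the norm of the nonzero algebraic integer $g(\theta)$, a nonzero integer. Therefore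
\[
|g(\theta)|\ge(D2^DH)^{-(D-1)}.
\]

\emph{Approximation.} Let $\eta=\theta+2$, with conjugates $\eta=\eta_1,\eta_2,\dots,\eta_D$. They are distinct and lie in $[0,4]$, and $\eta$ is the largest, because $\cos(k\pi/L)\le\cos(\pi/L)$ when $2L\nmid k$. Put $q=\max_{i\ge2}\eta_i/\eta<1$. Let $E$ be the integer matrix of multiplication by $\eta$ on $\mathcal O$. Its eigenvalues are $\eta_1,\dots,\eta_D$, so $T_j=\mathrm{tr}(E^j)=\sum_i\eta_i^j$ is an integer with $T_j\ge\eta^j>0$ for $j\ge1$. Let $\theta_j=T_{j+1}/T_j-2$. The quotient $T_{j+1}/T_j$ is the mean of the $\eta_i$ with weights $\eta_i^j/T_j$, so $\theta_j\in[-2,2]$, and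
\[
|\theta_j-\theta|=\frac1{T_j}\Big|\sum_{i\ge2}\eta_i^j(\eta_i-\eta)\Big|\le4Dq^j .
\]
On $[-2,2]$ we have $|g'|\le D^22^DH$, hence $|g(\theta_j)-g(\theta)|\le4D^32^DHq^j$.

\emph{Choice of $j$.} Put $A=4D^32^D(D2^D)^{D-1}$. The error bound is smaller than the lower bound as soon as $q^j<A^{-1}H^{-D}=A^{-1}2^{-Db}$. Fix an integer $c_2\geq1$ with $q^{c_2}<\min(2^{-D},A^{-1})$; then $j=c_2(b+1)$ suffices. For this $j$, the number $g(\theta)$ has the sign of $g(\theta_j)$, which is the sign of the integer
\[
T_j^{D-1}g(\theta_j)=\sum_{i=0}^{D-1}g_i\,(T_{j+1}-2T_j)^i\,T_j^{D-1-i}.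
\]
Since $j$ is linear in the input length, $T_j$ and $T_{j+1}$ are logspace computable by Lemma~\ref{lem:products}, and the right side is a fixed polynomial in $T_j$, $T_{j+1}$ and the $g_i$.
\end{proof}

\begin{corollary}\label{cor:basic}
The following are logspace computable from words $w=w_1\cdots w_N$ and $z$: the coordinates of the roots $\gamma_j$ of $w$; the coordinates and the signs of the roots $z\alpha_a$ and $z\gamma_j$; and a list of $\mathrm{Inv}(w)$ without repetitions, in which each element is given as $\gamma_j$ with $j$ minimal.
\end{corollary}

\begin{proof}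
Coordinates come from Lemma~\ref{lem:products}. The sign of a root is the sign of its height, an element of $\mathcal O$, so Lemma~\ref{lem:sign} applies. By Lemma~\ref{lem:gamma}, the list consists of those $j$ with $\gamma_j>0$, $w^{-1}\gamma_j<0$ and $\gamma_i\ne\gamma_j$ for all $i<j$, where $w^{-1}$ is represented by the reversed word.
\end{proof}

From now on a subset $S\subseteq\mathrm{Inv}(w)$ is given as a list of bits, one for each entry of this list.

\section{Recovering an element from its inversion set}\label{sec:decode}

An obvious way to recover $u$ from $S=\mathrm{Inv}(u)$ is to find a simple root $\alpha_a\in S$, replace $S$ by $a(S\setminus\{\alpha_a\})$, and repeat. This must remember all letters removed so far, which is the problem we set out to avoid. What logspace can do is sort by a comparison that looks at two elements at a time. A segment in $V^*$ gives such a comparison, because it meets each wall at most once, at a time that is given by a formula. We first show that the points along the segment correspond to group elements; here the sequential argument is used, but only as a proof of existence.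

\begin{lemma}\label{lem:chamber}
Let $\xi\in V^*$ lie on no wall, and suppose that $\mathrm{Neg}(\xi)=\{\beta\in\Phi^+:\langle\xi,\beta\rangle<0\}$ is finite. Then $\mathrm{Neg}(\xi)=\mathrm{Inv}(v)$ for some $v\in G$.
\end{lemma}

\begin{proof}
We show by induction on $|\mathrm{Neg}(\xi)|$ that there is $v\in G$ such that $v^{-1}\xi$ is positive on all simple roots. If $\mathrm{Neg}(\xi)=\emptyset$, take $v=1$. Otherwise $\xi$ is negative on some simple root $\alpha_a$, for a point that is positive on all simple roots is positive on $\Phi^+$. We have $\langle a\xi,\alpha_a\rangle=-\langle\xi,\alpha_a\rangle>0$, and $\langle a\xi,\beta\rangle=\langle\xi,a\beta\rangle$ with $a$ permuting $\Phi^+\setminus\{\alpha_a\}$. Hence $\mathrm{Neg}(a\xi)=a(\mathrm{Neg}(\xi)\setminus\{\alpha_a\})$ is smaller. If $v'$ works for $a\xi$, then $v=av'$ works for $\xi$.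

With this $v$, the point $v^{-1}\xi$ is positive on positive roots and negative on negative roots. For $\beta>0$, the number $\langle\xi,\beta\rangle=\langle v^{-1}\xi,v^{-1}\beta\rangle$ is therefore negative if and only if $v^{-1}\beta<0$.
\end{proof}

Finiteness cannot be dropped: in the infinite dihedral group $\mathrm{Neg}(-\rho)=\Phi^+$ is infinite, while inversion sets are finite.

Fix an enumeration $\Sigma=\{a_1,\dots,a_d\}$, write vectors of $V$ in coordinates with respect to $\alpha_{a_1},\dots,\alpha_{a_d}$, and order them lexicographically, the first coordinate being the most significant.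

\begin{proposition}\label{prop:sort}
Let $u\in G$ and $k=\ell(u)$, and put $\kappa(\beta)=-\langle u\rho,\beta\rangle$ for $\beta\in\mathrm{Inv}(u)$. Then $\kappa(\beta)>0$, and the vectors $\beta/\kappa(\beta)$ are pairwise distinct. If $\beta_1,\dots,\beta_k$ is the enumeration of $\mathrm{Inv}(u)$ for which $\beta_i/\kappa(\beta_i)$ is lexicographically increasing, then
\[
u=r_{\beta_k}r_{\beta_{k-1}}\cdots r_{\beta_1}.
\]
\end{proposition}

\begin{proof}
Positivity is \eqref{eq:wall}, and the vectors are distinct because distinct positive roots are not proportional.

For $\tau>0$ let $\rho_\tau\in V^*$ be given by $\langle\rho_\tau,\alpha_{a_i}\rangle=\tau^i$. If $y<y'$ lexicographically and $i$ is the first coordinate in which they differ, then $\langle\rho_\tau,y'-y\rangle=(y_i'-y_i)\tau^i+O(\tau^{i+1})$ is positive for small $\tau$. Fix $\tau$ so small that the numbers $\langle\rho_\tau,\beta_i\rangle/\kappa(\beta_i)$, $1\le i\le k$, are strictly increasing.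

Let $\xi_t=(1-t)\rho_\tau+t\,u\rho$ for $0\le t\le1$. If $\beta\in\Phi^+\setminus\mathrm{Inv}(u)$, then $\langle\rho_\tau,\beta\rangle>0$ and $\langle u\rho,\beta\rangle>0$, so $\langle\xi_t,\beta\rangle>0$ for all $t$. For $\beta=\beta_i$, the function $\langle\xi_t,\beta_i\rangle=(1-t)\langle\rho_\tau,\beta_i\rangle-t\kappa(\beta_i)$ changes from positive to negative at the unique $t_i\in(0,1)$ with $t_i/(1-t_i)=\langle\rho_\tau,\beta_i\rangle/\kappa(\beta_i)$. Since $t/(1-t)$ is increasing, $0<t_1<\dots<t_k<1$. Put $t_0=0$ and $t_{k+1}=1$. For $t_i<t<t_{i+1}$ the point $\xi_t$ lies on no wall and $\mathrm{Neg}(\xi_t)=\{\beta_1,\dots,\beta_i\}$.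

By Lemma~\ref{lem:chamber} there are $v_0,\dots,v_k\in G$ with $\mathrm{Inv}(v_i)=\{\beta_1,\dots,\beta_i\}$. By Lemma~\ref{lem:inv}(b), $v_0=1$, $v_k=u$ and $\ell(v_{i-1}^{-1}v_i)=1$, so $v_i=v_{i-1}s_i$ with $s_i\in\Sigma$. As $\ell(v_i)=i>\ell(v_{i-1})$, fact (R4) and Lemma~\ref{lem:inv}(a) give $\beta_i=v_{i-1}\alpha_{s_i}$. Hence $r_{\beta_i}v_{i-1}=v_{i-1}s_iv_{i-1}^{-1}v_{i-1}=v_i$, and the formula follows by induction on $i$.
\end{proof}

The number $\tau$ occurs only in the proof; the algorithm compares coordinates.

\begin{corollary}\label{cor:decode}
Given a word $w$ and a subset $S\subseteq\mathrm{Inv}(w)$, one can decide in logspace whether $S=\mathrm{Inv}(u)$ for some $u\in G$ and, if so, output a word $z_S$ representing $u$.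
\end{corollary}

\begin{proof}
Let $N=|w|$. For $\beta\in S$ compute
\[
\kappa_S(\beta)=-\mathrm{ht}(\beta)+\sum_{\beta'\in S}2B(\beta,\beta')\in\mathcal O .
\]
If $S=\mathrm{Inv}(u)$, this is the number $\kappa(\beta)$ of Proposition~\ref{prop:sort}, by Lemma~\ref{lem:height}. So we may reject if some $\kappa_S(\beta)\le0$. Otherwise the vectors $\beta/\kappa_S(\beta)$ are pairwise distinct, again because distinct positive roots are not proportional. If $\beta,\beta'$ have $i$-th coordinates $y_i,y_i'$, then the $i$-th coordinates of $\beta/\kappa_S(\beta)$ and $\beta'/\kappa_S(\beta')$ are compared by the sign of $y_i\kappa_S(\beta')-y_i'\kappa_S(\beta)\in\mathcal O$, which Lemma~\ref{lem:sign} provides. The rank of $\beta$ in the lexicographic order is found by counting the smaller elements. Let $\beta_1,\dots,\beta_k$ be the sorted list, and let $z_S$ be the word for $r_{\beta_k}\cdots r_{\beta_1}$ in which each reflection $r_{\gamma_j}$ is written as in Lemma~\ref{lem:gamma}; it has length at most $N(2N-1)$. Compute $\mathrm{Inv}(z_S)$ by Corollary~\ref{cor:basic}, compare it with $S$ coordinate by coordinate, and accept if the two sets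 are equal. If we accept, $z_S$ represents an element with inversion set $S$. If $S=\mathrm{Inv}(u)$, then $z_S$ represents $u$ by Proposition~\ref{prop:sort}, and we accept.
\end{proof}

\begin{remark}
For $u=w$ the proof of Proposition~\ref{prop:sort} yields a geodesic word $s_1\cdots s_k$ for $w$ in logspace: $s_i$ is the letter with $v_{i-1}\alpha_{s_i}=\beta_i$, where $v_{i-1}=r_{\beta_{i-1}}\cdots r_{\beta_1}$. This word is dictated by the segment; in Figure~\ref{fig:s3} it is $bab$. To follow the path that the order on $\Sigma$ prescribes, we still need to store a vertex of $\Gamma(w)$.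
\end{remark}

\section{Short codes for prefixes}\label{sec:codes}

By Corollary~\ref{cor:decode} it suffices to store the set $\mathrm{Inv}(u)\subseteq\mathrm{Inv}(w)$. As a bit list it is too long. By \eqref{eq:wall} it is determined by any point of $V^*$ that lies on the same side as $u\rho$ of every wall $\beta^\perp$, $\beta\in\mathrm{Inv}(w)$, and we look for such a point with a short description. The point $u\rho$ itself is the solution of the $d$ equations $\langle\xi,u\alpha_a\rangle=1$, but the roots $\pm u\alpha_a$ need not occur among the $\gamma_j$, so we cannot point to them: for $m(a,b)=3$ and $w=u=a$, the root $u\alpha_b=\alpha_a+\alpha_b$ is not in the list. We use a vertex of a polyhedron defined by listed roots instead. A polyhedron has a vertex only if its defining vectors span the space, and the $\gamma_j$ need not span $V$, as $w=a$ shows again. We therefore add the simple roots to the list.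

Let $w=w_1\cdots w_N$. Put $\delta_j=\gamma_j$ for $1\le j\le N$ and $\delta_{N+i}=\alpha_{a_i}$ for $1\le i\le d$. A \emph{code} for $w$ is a tuple
\[
c=(i_1,\dots,i_d;\varepsilon_1,\dots,\varepsilon_d),\qquad 1\le i_r\le N+d,\quad\varepsilon_r\in\{\pm1\},
\]
such that $\delta_{i_1},\dots,\delta_{i_d}$ are linearly independent. Since $d$ is fixed, a code has $O(\log(N+2))$ bits, and there are at most $2^d(N+d)^d$ codes; we fix an enumeration of them, say the lexicographic one. Let $\xi_c\in V^*$ be the unique solution of $\langle\xi_c,\delta_{i_r}\rangle=\varepsilon_r$ for $1\le r\le d$, and put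
\[
S(c)=\{\beta\in\mathrm{Inv}(w):\langle\xi_c,\beta\rangle<0\}.
\]

\begin{lemma}\label{lem:vertex}
For every $u\le w$ there is a code $c$ with $S(c)=\mathrm{Inv}(u)$.
\end{lemma}

\begin{proof}
Let $\sigma_i\in\{\pm1\}$ be the sign of $\langle u\rho,\delta_i\rangle\ne0$, and let
\[
P_u=\{\xi\in V^*:\ \sigma_i\langle\xi,\delta_i\rangle\ge1\ \text{ for }1\le i\le N+d\}.
\]
A large positive multiple of $u\rho$ lies in $P_u$, so $P_u\neq\emptyset$. Call $i$ \emph{tight} at $\xi\in P_u$ if $\sigma_i\langle\xi,\delta_i\rangle=1$, and choose $\xi\in P_u$ such that the span $U$ of the $\delta_i$ with $i$ tight has maximal dimension. We claim that $U=V$. Otherwise there is $\phi\in V^*$, $\phi\neq0$, vanishing on $U$. As the $\delta_i$ span $V$, the set $J$ of indices $i$ with $\sigma_i\langle\phi,\delta_i\rangle<0$ is nonempty, after replacing $\phi$ by $-\phi$ if necessary. No index in $J$ is tight at $\xi$. Let $t>0$ be the least number for which some $i_0\in J$ is tight at $\xi+t\phi$, that is, satisfies $\sigma_{i_0}\langle\xi+t\phi,\delta_{i_0}\rangle=1$. Then $\xi+t\phi\in P_u$, all indices tight at $\xi$ remain tight, and $\delta_{i_0}\notin U$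 because $\langle\phi,\delta_{i_0}\rangle\ne0$. This contradicts maximality.

So there are tight indices $i_1,\dots,i_d$ with $\delta_{i_1},\dots,\delta_{i_d}$ linearly independent, and $\xi=\xi_c$ for $c=(i_1,\dots,i_d;\sigma_{i_1},\dots,\sigma_{i_d})$. Every $\beta\in\mathrm{Inv}(w)$ is some $\delta_i$ by Lemma~\ref{lem:gamma}, and since $\xi_c\in P_u$, the numbers $\langle\xi_c,\beta\rangle$ and $\langle u\rho,\beta\rangle$ have the same sign. By \eqref{eq:wall}, $S(c)=\mathrm{Inv}(u)\cap\mathrm{Inv}(w)$. This equals $\mathrm{Inv}(u)$ because $u\le w$.
\end{proof}

\begin{lemma}\label{lem:evaluate}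
Given $w$ and a tuple $c$ of $d$ indices and $d$ signs, one can decide in logspace whether $c$ is a code and, if so, compute $S(c)$.
\end{lemma}

\begin{proof}
Let $M$ be the $d\times d$ matrix over $\mathcal O$ whose rows are the coordinate vectors of $\delta_{i_1},\dots,\delta_{i_d}$, and let $\varepsilon$ be the column of signs. Then $c$ is a code if and only if $\det M\ne0$. In the dual basis, $\xi_c$ is the solution of $M\xi_c=\varepsilon$, so
\[
\langle\xi_c,\beta\rangle=\frac{\beta^{T}\,\mathrm{adj}(M)\,\varepsilon}{\det M},
\]
where $\mathrm{adj}(M)$ is the adjugate matrix. Since $d$ is fixed, numerator and denominator are fixed polynomials in the coordinates of $\beta$ and the entries of $M$ and $\varepsilon$. These are computed by Corollary~\ref{cor:basic}, and the signs of numerator and denominator by Lemma~\ref{lem:sign}.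
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

Let $w$ be the input and $N=|w|$. We describe one step of the greedy algorithm as a function of $w$ and a code $c$ such that $S(c)=\mathrm{Inv}(u)$ for some $u\le w$; this $u$ is unique by Lemma~\ref{lem:inv}(b).
\begin{enumerate}
\item[(i)] Compute $S(c)$ by Lemma~\ref{lem:evaluate}, and the word $z=z_{S(c)}$ for $u$ by Corollary~\ref{cor:decode}.
\item[(ii)] Using $z$ and the reversal of $w$, find the smallest $a\in\Sigma$ with $u\alpha_a>0$ and $w^{-1}u\alpha_a<0$ (Corollary~\ref{cor:basic}). If there is none, report ``stop''.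
\item[(iii)] Locate $u\alpha_a$ in the list of $\mathrm{Inv}(w)$ by comparing coordinates, find the first code $c'$ with $S(c')=S(c)\cup\{u\alpha_a\}$, and return $(a,c')$.
\end{enumerate}
By Lemma~\ref{lem:greedy}(a),(b), step (ii) reports ``stop'' if and only if $u=w$, and otherwise finds the smallest admissible letter $a$ at $u$. In that case $ua\le w$ and $\mathrm{Inv}(ua)=S(c)\cup\{u\alpha_a\}$ by Lemma~\ref{lem:inv}(a). So the code $c'$ exists by Lemma~\ref{lem:vertex}, and it satisfies $S(c')=\mathrm{Inv}(ua)$. The search in (iii) runs through strings of $O(\log(N+2))$ bits. By (L1) and (L2), the map sending $(w,c)$ to $(a,c')$ or ``stop'' is logspace computable. The long objects $S(c)$ and $z$ are intermediate results of a composition and are never stored.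

The transducer first finds a code $c$ with $S(c)=\emptyset=\mathrm{Inv}(1)$, which exists by Lemma~\ref{lem:vertex}. It then repeats the step: on ``stop'' it halts, and otherwise it writes $a$ and replaces $c$ by $c'$. Only $c$ is kept from one round to the next, so this is a loop as in (L2). Let $s_1\cdots s_k$ be the shortlex normal form of $w$. By Lemma~\ref{lem:greedy}(c) and induction on $i\le k$, after $i$ rounds the output is $s_1\cdots s_i$ and $S(c)=\mathrm{Inv}(s_1\cdots s_i)$. After $k=\ell(w)\le N$ rounds the current element is $w$, and the machine halts. \hfill$\square$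

\begin{remark}\label{rem:fixed}
The Coxeter presentation enters through (R1)--(R4), and the values $m(a,b)$ enter only through the ring $\mathcal O$. That the group is fixed is used in three ways: the matrices in Lemma~\ref{lem:products} have bounded size, the degree $D$ and the ratio $q$ in Lemma~\ref{lem:sign} are constants, and codes have boundedly many entries. The last point fails when the rank grows with the input. If all $m(a,b)=2$ and $w=a_1\cdots a_d$, then $[1,w]=G$ has $2^d=2^{|w|}$ elements, which cannot be named by $O(\log|w|)$ bits.
\end{remark}

\section{The interval below $w$}\label{sec:interval}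

The algorithm above visits one path of $\Gamma(w)$. Since every vertex has a code and all codes can be enumerated, the whole graph is within reach.

\begin{proof}[Proof of Theorem~\ref{thm:interval}(1)]
Run through all codes $c$, and keep $c$ if $S(c)$ is an inversion set (Lemma~\ref{lem:evaluate} and Corollary~\ref{cor:decode}) and no earlier code $c_0$ has $S(c_0)=S(c)$. For each kept code output $c$ and the word $z_{S(c)}$. As $S(c)\subseteq\mathrm{Inv}(w)$, a kept code represents an element of $[1,w]$ by Lemma~\ref{lem:inv}(c). Every element of $[1,w]$ occurs by Lemma~\ref{lem:vertex}, and it occurs once because only the first code of each set is kept. For kept codes $c,c'$ with elements $u,u'$ and for $a\in\Sigma$, output the edge $c\xrightarrow{a}c'$ if $u\alpha_a>0$ and $S(c')=S(c)\cup\{u\alpha_a\}$. By (R4), the first condition says $\ell(ua)=\ell(u)+1$; given this, Lemma~\ref{lem:inv}(a),(b) shows that the second says $u'=ua$. So these are exactly the edges of $\Gamma(w)$. All loops run over strings of $O(\log(|w|+2))$ bits, and all tests are logspace computable.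
\end{proof}

Counting codes bounds $|[1,w]|$ by $O(|w|^d)$. Counting regions saves one power, because all walls pass through the origin.

\begin{proof}[Proof of Theorem~\ref{thm:interval}(2)]
The walls $\beta^\perp$, $\beta\in\mathrm{Inv}(w)$, form a central arrangement of $\ell$ hyperplanes in $V^*\cong\mathbb R^d$, that is, all of them contain $0$. Its \emph{regions} are the connected components of the complement of their union. For $u\le w$ the point $u\rho$ lies in a region, and by \eqref{eq:wall} the region determines $\mathrm{Inv}(u)\cap\mathrm{Inv}(w)=\mathrm{Inv}(u)$, hence $u$. So $|[1,w]|$ is at most the number of regions. A central arrangement of $\ell\ge1$ hyperplanes in $\mathbb R^d$ has at most $2\sum_{i=0}^{d-1}\binom{\ell-1}{i}$ regions (Schl\"afli; see \cite{Zas}).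
\end{proof}

The bound is attained by $w=bab$ in Section~\ref{sec:example}, where it equals $2(1+2)=6$, and by the word in Remark~\ref{rem:fixed}, where $\ell=d$ and it equals $2\cdot2^{d-1}$.

For part (3) we need groups in which a long element has many elements below it. Affine Coxeter groups of rank $d$ contain a lattice of translations of rank $d-1$, and length is additive on a cone in this lattice. We recall the setting; the symbols $\alpha,\alpha_i$ now denote roots of a finite root system. Let $\Phi_0$ be an irreducible crystallographic root system of rank $n$ in a Euclidean space with inner product $(\cdot,\cdot)$, with positive roots $\Phi_0^+$, simple roots $\alpha_1,\dots,\alpha_n$, Weyl group $W_0$ and coroots $\alpha^\vee=2\alpha/(\alpha,\alpha)$. The coroots span the lattice $Q^\vee$. The fundamental coweights $\omega_i^\vee$, defined by $(\omega_i^\vee,\alpha_j)=1$ for $i=j$ and $0$ otherwise, span a lattice that contains $Q^\vee$ with finite index $f$. A vector $\mu$ is \emph{dominant} if $(\mu,\alpha_i)\ge0$ for all $i$; then $(\mu,\alpha)\ge0$ for all $\alpha\in\Phi_0^+$. The affine Weyl group $W_0\ltimes Q^\vee$, in which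 $t_\mu$ denotes the translation by $\mu\in Q^\vee$, is a Coxeter group of rank $n+1$, and the irreducible affine Coxeter groups are the groups obtained in this way. The root systems of type $A_n$ give one in every rank $d=n+1\ge2$. The Iwahori--Matsumoto formula gives the length of a translation:
\begin{equation}\label{eq:IM}
\ell(t_\mu)=\sum_{\alpha\in\Phi_0^+}|(\mu,\alpha)| .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:interval}(3)]
Let $G=W_0\ltimes Q^\vee$ with $n=d-1$. If $\mu,\nu\in Q^\vee$ are dominant, the absolute values in \eqref{eq:IM} can be dropped, so $\ell(t_{\mu+\nu})=\ell(t_\mu)+\ell(t_\nu)$. Since $t_\mu^{-1}t_{\mu+\nu}=t_\nu$, this says $t_\mu\le t_{\mu+\nu}$.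

Let $\lambda\in Q^\vee$ be the sum of the positive coroots. The reflection in $\alpha_i$ sends $\lambda$ to $\lambda-(\lambda,\alpha_i)\alpha_i^\vee$; it also negates $\alpha_i^\vee$ and permutes the other positive coroots, and so sends $\lambda$ to $\lambda-2\alpha_i^\vee$. Hence $(\lambda,\alpha_i)=2$ for all $i$. Put $w_k=t_{k\lambda}$ for $k\ge1$. By \eqref{eq:IM}, $\ell(w_k)=k\,\ell(t_\lambda)$ with $\ell(t_\lambda)>0$, so $\ell(w_k)\to\infty$. If $\mu\in Q^\vee$ satisfies $0\le(\mu,\alpha_i)\le2k$ for all $i$, then $\mu$ and $k\lambda-\mu$ are dominant, and $t_\mu\le w_k$. The vectors $\mu=f\sum_im_i\omega_i^\vee$ with integers $m_i$, $0\le fm_i\le2k$, lie in $Q^\vee$ and satisfy these inequalities. Each $m_i$ takes $\lfloor2k/f\rfloor+1\ge2k/f$ values, so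
\[
|[1,w_k]|\ge\Big(\frac{2k}{f}\Big)^{n}=C\,\ell(w_k)^{d-1},\qquad C=\Big(\frac{2}{f\,\ell(t_\lambda)}\Big)^{d-1}.
\]
\end{proof}

We close with some consequences. The \emph{Parikh image} of a word records how often each letter occurs in it. The weak order on a Coxeter group is a meet-semilattice \cite[Thm.~3.2.1]{BB}: any two elements $w,w'$ have a \emph{meet}, a common lower bound that lies above every common lower bound.

\begin{corollary}\label{cor:apps}
For every fixed Coxeter group the following are logspace computable.
\begin{enumerate}
\item[(a)] Shortlex normal forms with the order on $\Sigma$ given as part of the input, and likewise the geodesic word that is lexicographically smallest when read from right to left.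
\item[(b)] Any greedily selected geodesic: if $R$ is a logspace computable rule which, given $w$ and a vertex $u\ne w$ of $\Gamma(w)$, selects an edge leaving $u$, then the word spelled by the resulting path from $1$ to $w$ is logspace computable.
\item[(c)] The Parikh image of the shortlex normal form.
\item[(d)] Longest common prefixes: on input $w,w'$, the meet of the two elements in the weak order, in shortlex normal form.
\end{enumerate}
\end{corollary}

\begin{proof}
(b) Compute $\Gamma(w)$ by Theorem~\ref{thm:interval}(1) and follow the path, storing only the code of the current vertex, as in (L2). Every vertex other than $w$ has an outgoing edge by Lemma~\ref{lem:greedy}(b), and each edge raises the length by one, so the path reaches $w$ after $\ell(w)$ steps.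

(a) Follow a path in the same way, choosing at each vertex the outgoing edge whose label is smallest in the given order; by Lemma~\ref{lem:greedy}(c) it spells the normal form. Reversal maps the geodesic words for $w$ bijectively onto those for $w^{-1}$. For the right-to-left version, we therefore compute the normal form of the reversed input and reverse the result.

(c) Compose Theorem~\ref{thm:main} with counting letters.

(d) Let $v$ be the meet. Every common lower bound $u$ satisfies $\ell(v)=\ell(u)+\ell(u^{-1}v)$, so $v$ is the unique longest element of $\{u\in[1,w]:u\le w'\}$. Run through the vertices $c$ of $\Gamma(w)$. With the word for the element $u$ of $c$, test whether $\mathrm{Inv}(u)\subseteq\mathrm{Inv}(w')$ by Corollary~\ref{cor:basic}; by Lemma~\ref{lem:inv}(c) this decides $u\le w'$. Among the vertices that pass, remember the one with the largest value of $|S(c)|=\ell(u)$. Apply Theorem~\ref{thm:main} to its word.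
\end{proof}

\begin{thebibliography}{9}

\bibitem{BB} Bj\"orner and Brenti, \emph{Combinatorics of Coxeter Groups}.

\bibitem{CDL} Chiu, Davida and Litow, Division in logspace-uniform $\mathrm{NC}^1$, RAIRO Inform. Th\'eor. Appl. 35 (2001).

\bibitem{DKL} Volker Diekert, Jonathan Kausch and Markus Lohrey, Logspace Computations in Coxeter Groups and Graph Groups, arXiv:1201.3174 (2012).

\bibitem{HAB} Hesse, Allender and Barrington, J. Comput. Syst. Sci. 65 (2002).

\bibitem{Hum} Humphreys, \emph{Reflection Groups and Coxeter Groups}.

\bibitem{Zas} Zaslavsky, Mem. AMS 154 (1975).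

\end{thebibliography}
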